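# $L^p$-dissipativity of the Lamé operator: from the plane to higher dimensions

## 1. Plane elasticity

Fix $n\ge 2$, a domain $\Omega\subset\mathbb R^n$, an exponent $1<p<\infty$ and $p'=p/(p-1)$. The Lamé operator of linear elasticity is
$$Eu=\Delta u+(1-2\nu)^{-1}\nabla\operatorname{div}u ,$$
acting on real vector fields $u:\Omega\to\mathbb R^n$. The Poisson ratio $\nu$ is a constant with $\nu<1/2$ or $\nu>1$; we call such $\nu$ admissible. Put
$$\gamma=(1-2\nu)^{-1}.$$
Then $\nu<1/2$ means $\gamma>0$, and $\nu>1$ means $-1<\gamma<0$. In both cases $1+\gamma>0$. This is exactly strong ellipticity, because the symbol of $-E$ is $|\xi|^2I+\gamma\,\xi\xi^T$, with eigenvalues $|\xi|^2$ and $(1+\gamma)|\xi|^2$.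

Let $\langle\nabla u,\nabla v\rangle=\sum_{j,h}\partial_hu_j\,\partial_hv_j$, and let
$$\mathscr L(u,v)=-\int_\Omega\big(\langle\nabla u,\nabla v\rangle+\gamma\operatorname{div}u\,\operatorname{div}v\big)\,dx$$
be the bilinear form of $E$. We write $C^1_0(\Omega)$ for the $C^1$ functions with compact support in $\Omega$.

**Definition.** $E$ is *$L^p$-dissipative in $\Omega$* if $\mathscr L(u,|u|^{p-2}u)\le0$ for all $u\in(C_0^1(\Omega))^n$ when $p\ge2$, and if $\mathscr L(|u|^{p'-2}u,u)\le0$ for all $u\in(C_0^1(\Omega))^n$ when $1<p<2$.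

Formally, if $\partial_tu=Eu$, then $\frac{d}{dt}\int|u|^p=p\,\mathscr L(u,|u|^{p-2}u)$, so the definition asks that the $L^p$ norm not grow. As a small example, take the scalar Laplacian and $p\ge2$. Its form gives $-\int\nabla u\cdot\nabla(|u|^{p-2}u)=-(p-1)\int|u|^{p-2}|\nabla u|^2\le0$, so there is no restriction on $p$. For $E$ the term $\gamma\nabla\operatorname{div}$ couples the components, and restrictions appear.

Two reductions come at once. Since $\mathscr L$ is symmetric, $E$ is $L^p$-dissipative for $p<2$ if and only if it is $L^{p'}$-dissipative, with $p'>2$. With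
$$\alpha=1-\frac2p ,$$
$\alpha^2$ does not change under $p\leftrightarrow p'$. So we work with $p\ge2$ throughout.

The condition that this lecture is about is
$$\Big(\frac12-\frac1p\Big)^2\le\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2}. \tag{$*$}$$
We rewrite it in terms of $\gamma$. From $1-2\nu=1/\gamma$ we get $\nu-1=-\frac{1+\gamma}{2\gamma}$, hence $(\nu-1)(2\nu-1)=\frac{1+\gamma}{2\gamma^2}$, and $3-4\nu=1+\frac2\gamma=\frac{2+\gamma}\gamma$. So
$$(*)\iff\alpha^2\le\alpha_c^2:=\frac{4(1+\gamma)}{(2+\gamma)^2}=1-\frac{\gamma^2}{(2+\gamma)^2}\in(0,1). \tag{1}$$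
Let $p_c=2/(1-\alpha_c)\in(2,\infty)$ be the exponent above $2$ with equality in $(*)$. It is convenient to use
$$\kappa:=-\frac{2+\gamma}{\gamma}=4\nu-3 .$$
Here $\kappa<-1$ if $\nu<1/2$ and $\kappa>1$ if $\nu>1$, so $|\kappa|>1$ always, and
$$1-\alpha_c^2=\kappa^{-2},\qquad\gamma=-\frac2{\kappa+1},\qquad1+\gamma=\frac{\kappa-1}{\kappa+1}>0,\qquad 2\gamma+\frac{2(1+\gamma)}\kappa=-\frac2\kappa . \tag{2}$$
The last identity holds because the left side is $\frac{-4\kappa+2(\kappa-1)}{\kappa(\kappa+1)}=\frac{-2(\kappa+1)}{\kappa(\kappa+1)}$. For instance, $\nu=0$ gives $\gamma=1$, $\kappa=-3$, $\alpha_c^2=8/9$, $p_c=6(3+2\sqrt2)\approx 35$.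

The easy case is that of the plane: for $n=2$, condition $(*)$ implies $L^p$-dissipativity. We prove it now, with tools stated in every dimension.

### 1.1 Modulus and direction

The first tool turns the form, which is not quadratic in $u$, into an integral that is quadratic in a new field $v$.

**Lemma 1.** Let $p>2$, $u\in(C_0^1(\Omega))^n$ and $v=|u|^{(p-2)/2}u$. Then $v\in(C^1_0(\Omega))^n$. On $\{v\ne0\}$ put $\rho=|v|$ and $\omega=v/|v|$. Then $-\mathscr L(u,|u|^{p-2}u)=\int_{\{v\ne0\}}q_\alpha\,dx$, where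
$$q_\alpha=|\nabla v|^2+\gamma(\operatorname{div}v)^2-\alpha^2\big(|\nabla\rho|^2+\gamma(\omega\cdot\nabla\rho)^2\big)$$
$$=(1-\alpha^2)\big(|\nabla\rho|^2+\gamma(\omega\cdot\nabla\rho)^2\big)+\rho^2\big(|\nabla\omega|^2+\gamma(\operatorname{div}\omega)^2\big)+2\gamma\rho\,(\omega\cdot\nabla\rho)\operatorname{div}\omega. \tag{3}$$

*Proof.* For $s>0$ the map $z\mapsto|z|^sz$ is $C^1$ on $\mathbb R^n$ with derivative $0$ at $z=0$. Since $p>2$, both $v$ and $|u|^{p-2}u$ are therefore $C^1$, and their gradients vanish where $u=0$. So the set $\{u=0\}=\{v=0\}$ contributes nothing to $\mathscr L(u,|u|^{p-2}u)$.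

Where $u\ne0$ we have $\rho=|u|^{p/2}$, so $u=\rho^{2/p}\omega=\rho^{-\alpha}v$ and $|u|^{p-2}u=\rho^{2-2/p}\omega=\rho^\alpha v$. Hence
$$\partial_hu=\rho^{-\alpha}(\partial_hv-\alpha\,\omega\,\partial_h\rho),\qquad\partial_h(|u|^{p-2}u)=\rho^{\alpha}(\partial_hv+\alpha\,\omega\,\partial_h\rho),$$
and the two divergences are $\rho^{\mp\alpha}(\operatorname{div}v\mp\alpha\,\omega\cdot\nabla\rho)$. Multiplying, the cross terms cancel, and the first form of $q_\alpha$ results. For the second, insert $v=\rho\omega$. Since $|\omega|=1$ implies $\omega\cdot\partial_h\omega=0$, we get $|\nabla v|^2=|\nabla\rho|^2+\rho^2|\nabla\omega|^2$, and $\operatorname{div}v=\omega\cdot\nabla\rho+\rho\operatorname{div}\omega$. $\square$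

Because $\gamma>-1$, the expression $|\nabla\rho|^2+\gamma(\omega\cdot\nabla\rho)^2$ is nonnegative. So for fixed $v$,
$$q_\alpha\ \text{is affine and nonincreasing in }\alpha^2. \tag{4}$$

**Frame notation.** For a $C^1$ unit field $\omega$ let $\mathcal M_{ij}=\partial_i\omega_j$. Since $(\mathcal M\omega)_i=\omega_j\partial_i\omega_j=0$, in an orthonormal frame whose first vector is $\omega$ we have
$$\mathcal M=\begin{pmatrix}0&a^T\\0&B\end{pmatrix},\qquad a=(\omega\cdot\nabla)\omega\perp\omega,\qquad B\ \text{of size }(n-1)\times(n-1).$$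
Hence $|\nabla\omega|^2=|a|^2+|B|^2$, $d:=\operatorname{div}\omega=\operatorname{tr}B$, and $\operatorname{tr}\mathcal M^2=\operatorname{tr}B^2$. For a scalar $h$ write $h_\omega=\omega\cdot\nabla h$ and $h'=\nabla h-h_\omega\omega$. As an example, for $\omega=x/|x|$ and $r=|x|$ we have $a=0$, $B=I/r$ and $d=(n-1)/r$. In this notation (3) reads
$$q_\alpha=(1-\alpha^2)\big((1+\gamma)\rho_\omega^2+|\rho'|^2\big)+\rho^2\big(|a|^2+|B|^2+\gamma d^2\big)+2\gamma\rho\rho_\omega d. \tag{5}$$

### 1.2 A quadratic form that integrates to zero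

**Lemma 2.** For $v\in(C_0^1(\Omega))^n$ put $D(v)=(\operatorname{div}v)^2-\partial_iv_j\,\partial_jv_i$ (repeated indices are summed). Then $\int_\Omega D(v)\,dx=0$. On $\{v\ne0\}$, with $v=\rho\omega$,
$$D(v)=2\rho\rho_\omega d-2\rho\,\rho'\cdot a+\rho^2(d^2-\operatorname{tr}B^2). \tag{6}$$

*Proof.* For $v\in C_0^\infty$, integrating by parts twice gives $\int\partial_iv_i\,\partial_jv_j=\int\partial_jv_i\,\partial_iv_j$. The case $v\in C_0^1$ follows by mollification, since $D$ is quadratic in $\nabla v$. In the frame with first vector $\omega$ the matrix $(\partial_iv_j)=(\partial_i\rho\,\omega_j+\rho\,\partial_i\omega_j)$ is $\begin{pmatrix}\rho_\omega&\rho a^T\\\rho'&\rho B\end{pmatrix}$. The square of its trace minus the trace of its square is $(\rho_\omega+\rho d)^2-\rho_\omega^2-2\rho\,a\cdot\rho'-\rho^2\operatorname{tr}B^2$, which is (6). $\square$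

When $v=|u|^{(p-2)/2}u$ with $p>2$, we have $\nabla v=0$ on $\{v=0\}$. So $D(v)=0$ there, and $\int_{\{v\ne0\}}D(v)\,dx=0$.

**Proposition 3.** If $n=2$ and $(*)$ holds, then $E$ is $L^p$-dissipative in every domain $\Omega\subset\mathbb R^2$.

*Proof.* For $p=2$ (in any dimension), Lemma 2 gives $\int(\operatorname{div}u)^2=\int\partial_iu_j\partial_ju_i\le\int|\nabla u|^2$. Since $\gamma>-1$, it follows that $\int|\nabla u|^2+\gamma(\operatorname{div}u)^2\ge0$. Let $p>2$. By (4) and Lemma 1 it suffices to show $\int q_{\alpha_c}\ge0$. For $n=2$ the matrix $B$ is the number $d$, so $|B|^2=\operatorname{tr}B^2=d^2$. By (5), (6) and $1-\alpha_c^2=\kappa^{-2}$,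
$$q_{\alpha_c}+\tfrac1\kappa D(v)=\kappa^{-2}\big((1+\gamma)\rho_\omega^2+|\rho'|^2\big)+\rho^2\big(|a|^2+(1+\gamma)d^2\big)+\big(2\gamma+\tfrac2\kappa\big)\rho\rho_\omega d-\tfrac2\kappa\rho\,\rho'\cdot a .$$
By (2), $2\gamma+\frac2\kappa=-\frac{2(1+\gamma)}\kappa$. So the right side equals
$$(1+\gamma)\Big(\frac{\rho_\omega}\kappa-\rho d\Big)^2+\Big|\frac{\rho'}\kappa-\rho a\Big|^2\ \ge0 .$$
Adding $\frac1\kappa D(v)$ did not change the integral. The case $p<2$ follows by symmetry of $\mathscr L$. $\square$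

The null form is really needed here. The part of $q_{\alpha_c}$ in $(\rho_\omega,\rho d)$ has coefficients $\kappa^{-2}(1+\gamma)$, $2\gamma$, $1+\gamma$. It is indefinite, since $\kappa^{-2}(1+\gamma)^2=\gamma^2\frac{(1+\gamma)^2}{(2+\gamma)^2}<\gamma^2$. So $q_{\alpha_c}$ is not nonnegative pointwise; only its integral is.

## 2. From the number $d$ to the matrix $B$

The problem is taken from Alberto Cialdea, Vladimir Maz'ya, "The $L^p$-dissipativity of certain differential and integral operators", arXiv:1711.06996 (2017). The following is known.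

1. For $n=2$ and any domain $\Omega\subset\mathbb R^2$, $E$ is $L^p$-dissipative if and only if $(*)$ holds.
2. In any dimension, if $\Omega$ is bounded with $C^2$ boundary and $E$ is $L^p$-dissipative in $\Omega$, then $(*)$ holds.
3. In any dimension and any domain, $E$ is $L^p$-dissipative if $(1-2/p)^2\le\frac{1-2\nu}{2(1-\nu)}$ when $\nu<1/2$, and if $(1-2/p)^2\le\frac{2(1-\nu)}{1-2\nu}$ when $\nu>1$. This is more strict than $(*)$.

So in dimension $n\ge3$, is $(*)$ sufficient? Let us see what happens to the proof of Proposition 3.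

In general dimension, the same computation with (5), (6) and (2) gives
$$q_{\alpha_c}+\tfrac1\kappa D(v)=(1+\gamma)\Big(\frac{\rho_\omega}\kappa-\rho d\Big)^2+\Big|\frac{\rho'}\kappa-\rho a\Big|^2+\rho^2\Big(|B|^2-\tfrac1\kappa\operatorname{tr}B^2-\big(1-\tfrac1\kappa\big)d^2\Big). \tag{7}$$
Indeed, the $\rho_\omega$, $\rho'$ and $a$ terms are as before, and the coefficient of $\rho^2d^2$ outside the square is $\gamma+\frac1\kappa-(1+\gamma)$. For $n=2$ the last bracket vanishes. For $n\ge3$ it need not: with $B=\lambda I$ and $k=n-1\ge 2$ it equals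
$$\big(1-\tfrac1\kappa\big)(k-k^2)\lambda^2<0\qquad(\lambda\ne0),$$
because $1-\frac1\kappa>0$. This is where the planar argument stops. It does not yet decide the question, since a pointwise negative integrand can have a nonnegative integral.

The fields with $B=\lambda I$ that come to mind first are radial. They do not help. Let $v=\rho(r)\,x/r$ with $\rho\in C_0^1(0,\infty)$. By (5) with $a=0$, $B=I/r$, $d=k/r$, the integral $\int q_\alpha$ is $|S^{n-1}|$ times
$$\int_0^\infty\Big[(1-\alpha^2)(1+\gamma)\rho_r^2+(k+\gamma k^2)\frac{\rho^2}{r^2}+\gamma k\frac{(\rho^2)_r}{r}\Big]r^{k}\,dr .$$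
Integrating the last term by parts, $\int(\rho^2)_rr^{k-1}dr=-(k-1)\int\rho^2r^{k-2}dr$. So the coefficient of $\rho^2/r^2$ becomes $k+\gamma k^2-\gamma k(k-1)=k(1+\gamma)$, and the integral is
$$(1+\gamma)\int_0^\infty\Big[(1-\alpha^2)\rho_r^2+k\frac{\rho^2}{r^2}\Big]r^{k}dr\ge0$$
for every $p$.

Nevertheless the answer is negative in every dimension $n\ge3$ and for every $\nu$.

**Theorem 4.** For every admissible $\nu$ there is $p_*=p_*(\nu)\in[2,p_c)$ such that for every $n\ge3$, every domain $\Omega\subset\mathbb R^n$ and every $p\in(p_*,p_c]$, $E$ is not $L^p$-dissipative and not $L^{p'}$-dissipative in $\Omega$. All these exponents satisfy $(*)$.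

In particular $(*)$ is not sufficient for any $n\ge3$: dissipativity fails already at equality, $p=p_c$, for every domain and every admissible $\nu$. On the positive side there is the following.

**Theorem 5.** Let $n\ge2$, $\Omega\subset\mathbb R^n$ a domain, $\nu$ admissible. $E$ is $L^p$-dissipative in $\Omega$ if
$$1-\Big(1-\frac2p\Big)^2\ge\beta_n^2,\qquad\beta_n:=\frac{2|\gamma|}{2+\gamma+\sqrt{\gamma^2+4(1+\gamma)/(n-1)}} .$$
For $n=2$ this is $(*)$; for every $n$ it is strictly less restrictive than the condition in fact 3.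

We prove Theorem 5 first, because it is the planar argument pushed as far as this method carries it. The exact threshold for $n\ge3$ is not determined here.

## 3. Completing squares in dimension $n$

The only freedom in the planar argument is the multiple of $D(v)$ that one adds. We keep it as a parameter $-b$ and find the value for which the form stays nonnegative.

*Proof of Theorem 5.* Write $k=n-1$, $\beta=\beta_n$ and $b=\beta\operatorname{sgn}\gamma$. The case $p=2$ was done in the proof of Proposition 3. Let $p>2$. By (4) it suffices to show $\int q\ge0$, where $q$ is (5) with $1-\alpha^2$ replaced by $\beta^2$.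

**Step 1: the algebra behind $\beta_n$.** We need an identity that makes a discriminant vanish. Put
$$y=\frac{|\gamma|}\beta=\tfrac12\Big(2+\gamma+\sqrt{\gamma^2+4(1+\gamma)/k}\Big).$$
Since $(2+\gamma)^2-4(1-\frac1k)(1+\gamma)=\gamma^2+\frac4k(1+\gamma)$, $y$ is a root of $y^2-(2+\gamma)y+(1-\frac1k)(1+\gamma)=0$. Also $y>\frac12(2+\gamma+|\gamma|)=\max(1,1+\gamma)$, so
$$\beta<\frac{|\gamma|}{\max(1,1+\gamma)}<1. \tag{8}$$
We have $\gamma=yb$. We claim
$$(\gamma-b)^2=\beta^2(1+\gamma)K,\qquad K:=\frac{1+b}k+\gamma-b\ \ge0. \tag{9}$$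
To prove it, multiply out to get $b-\gamma+(1+\gamma)b^2=-(1+b)(\gamma-(1+\gamma)b)$. Therefore
$$k\big\{(1+\gamma)b^2K-(\gamma-b)^2\big\}=(1+\gamma)b^2(1+b)+k(\gamma-b)\big[(1+\gamma)b^2-(\gamma-b)\big]$$
$$=(1+b)\big\{(1+\gamma)b^2-k(\gamma-b)(\gamma-(1+\gamma)b)\big\}.$$
With $\gamma=yb$, $(\gamma-b)(\gamma-(1+\gamma)b)=b^2(y-1)(y-1-\gamma)=b^2\big(y^2-(2+\gamma)y+1+\gamma\big)$. So the last expression is
$$-k(1+b)b^2\big\{y^2-(2+\gamma)y+(1-\tfrac1k)(1+\gamma)\big\}=0 .$$
This is the equality in (9), since $b^2=\beta^2$. It shows $K\ge0$, because $\beta^2(1+\gamma)>0$.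

**Step 2: the squares.** Adding $-bD(v)$ does not change the integral, and by (5), (6) the new integrand is
$$\big[\beta^2|\rho'|^2+2b\rho\,\rho'\cdot a+\rho^2|a|^2\big]+\beta^2(1+\gamma)\rho_\omega^2+2(\gamma-b)\rho\rho_\omega d+\rho^2\big(|B|^2+b\operatorname{tr}B^2+(\gamma-b)d^2\big).$$
The bracket is $|b\rho'+\rho a|^2\ge0$. Let $B_s,B_a$ be the symmetric and antisymmetric parts of $B$. Then $|B|^2=|B_s|^2+|B_a|^2$ and $\operatorname{tr}B^2=|B_s|^2-|B_a|^2$, so, because $|b|<1$ by (8) and $|B_s|^2\ge d^2/k$ by Cauchy–Schwarz,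
$$|B|^2+b\operatorname{tr}B^2=(1+b)|B_s|^2+(1-b)|B_a|^2\ge\frac{1+b}kd^2 .$$
Hence the rest is at least $\beta^2(1+\gamma)\rho_\omega^2+2(\gamma-b)\rho\rho_\omega d+K\rho^2d^2$. This is nonnegative by (9): its coefficients are nonnegative and its discriminant is zero. By Lemma 1, $-\mathscr L(u,|u|^{p-2}u)\ge0$. The case $p<2$ follows by symmetry.

**Step 3: comparison.** For $n=2$, $\gamma^2+4(1+\gamma)=(2+\gamma)^2$, so $\beta_2=|\gamma|/(2+\gamma)$, and the condition is $(*)$ by (1). For fact 3, use $1-2\nu=\frac1\gamma$ and $2(1-\nu)=\frac{1+\gamma}\gamma$. The condition reads $\alpha^2\le\frac1{1+\gamma}$, that is $1-\alpha^2\ge\frac\gamma{1+\gamma}$, for $\gamma>0$; and $\alpha^2\le1+\gamma$, that is $1-\alpha^2\ge|\gamma|$, for $\gamma<0$. By (8), $\beta_n^2<\frac{\gamma^2}{(1+\gamma)^2}<\frac\gamma{1+\gamma}$ in the first case and $\beta_n^2<\gamma^2<|\gamma|$ in the second. So the condition of Theorem 5 is strictly less restrictive. $\square$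

For $\nu=0$ and $n=3$ the three conditions are: fact 3, $1-\alpha^2\ge\frac12$; Theorem 5, $1-\alpha^2\ge\beta_3^2=\big(\frac2{3+\sqrt5}\big)^2\approx0.146$; condition $(*)$, $1-\alpha^2\ge\frac19$.

## 4. Scaling and extra variables

We turn to Theorem 4. One counterexample in all of $\mathbb R^3$ is enough, by the next lemma.

**Lemma 6.** Let $p>2$.

(a) If $u\in(C_0^1(\mathbb R^n))^n$ satisfies $\mathscr L(u,|u|^{p-2}u)>0$ (with $\mathbb R^n$ in place of $\Omega$), then $E$ is not $L^p$-dissipative in any domain $\Omega\subset\mathbb R^n$.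

(b) If such a $u$ exists in dimension $n$, then one exists in dimension $n+1$, with the same $\nu$ and $p$.

*Proof.* (a) Let $x_0\in\Omega$ and $u_\lambda(x)=u(\lambda(x-x_0))$. Products of two first derivatives gain $\lambda^2$ and volume gains $\lambda^{-n}$, so $\mathscr L(u_\lambda,|u_\lambda|^{p-2}u_\lambda)=\lambda^{2-n}\mathscr L(u,|u|^{p-2}u)>0$. For $\lambda$ large the support of $u_\lambda$ lies in $\Omega$.

(b) Take $0\le\eta\in C_0^\infty(\mathbb R)$, $\eta\not\equiv0$, and $w(x,t)=(\eta(t/R)u(x),0)$. Then $|w|^{p-2}w=(\eta^{p-1}(t/R)|u|^{p-2}u,0)$. Since the last component is zero, $\operatorname{div}w=\eta\operatorname{div}u$ and $\operatorname{div}(|w|^{p-2}w)=\eta^{p-1}\operatorname{div}(|u|^{p-2}u)$. The $x$-derivatives contribute $\eta^p$ times the integrand for $u$. The $t$-derivatives contribute $R^{-1}\eta'u\cdot R^{-1}(p-1)\eta^{p-2}\eta'|u|^{p-2}u=R^{-2}(p-1)\eta^{p-2}\eta'^2|u|^p$. Integrating in $t$ and dividing by $R$,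
$$\tfrac1R\mathscr L(w,|w|^{p-2}w)=\mathscr L(u,|u|^{p-2}u)\int\eta^p\,dt-R^{-2}(p-1)\int\eta^{p-2}\eta'^2\,dt\int|u|^p\,dx,$$
which is positive for large $R$. $\square$

From now on $n=3$. The target is a field $v=\rho\omega$ with $\int q_{\alpha_c}<0$; a small decrease of $\alpha$ will then be harmless by continuity.

## 5. Gradient directions

**Step 1: the null form as a divergence.** The purpose is to isolate the term that can be negative. For a $C^2$ unit field $\omega$ put $Z:=\omega\operatorname{div}\omega-(\omega\cdot\nabla)\omega=d\,\omega-a$. Then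
$$\operatorname{div}Z=\partial_i(\omega_i\partial_j\omega_j-\omega_j\partial_j\omega_i)=d^2-\partial_i\omega_j\,\partial_j\omega_i=d^2-\operatorname{tr}B^2, \tag{10}$$
since the two terms with second derivatives cancel. For $\rho>0$ it follows that $\operatorname{div}(\rho^2Z)=2\rho(\rho_\omega d-\rho'\cdot a)+\rho^2(d^2-\operatorname{tr}B^2)$, which is $D(\rho\omega)$ by (6).

Write $\rho=e^{R}$ and
$$X=\frac{R_\omega}\kappa-d,\qquad Y=\frac{R'}\kappa-a .$$
Suppose $B$ is symmetric. Then $|B|^2=\operatorname{tr}B^2$, and the last bracket in (7) is $-(1-\frac1\kappa)(d^2-\operatorname{tr}B^2)=-(1-\frac1\kappa)\operatorname{div}Z$. So (7), which is a pointwise identity, becomes, with $q=q_{\alpha_c}$,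
$$q=\rho^2\Big\{(1+\gamma)X^2+|Y|^2-\big(1-\tfrac1\kappa\big)\operatorname{div}Z\Big\}-\tfrac1\kappa\operatorname{div}(\rho^2Z). \tag{11}$$
The last term integrates away. To make $\int q$ negative we want $X$ and $Y$ small, $B$ symmetric, and $\rho^2$ correlated with $\operatorname{div}Z$. Note that $\operatorname{div}Z$ itself integrates to zero for suitable fields, so the correlation with a nonconstant $\rho$ is what matters.

**Step 2: an ansatz that makes $B$ symmetric and $Y$ small.** Let $S$ be a smooth function with $g:=|\nabla S|>0$, and let $\omega=\nabla S/g$, $H=D^2S$, $P_\omega=I-\omega\omega^T$. Then $\nabla g=H\nabla S/g=H\omega$ and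
$$\partial_i\omega_j=\frac{H_{ij}}g-\frac{S_j\,\partial_ig}{g^2},\qquad\text{that is}\qquad\mathcal M=\frac{HP_\omega}{g}.$$
So $B$ represents $P_\omega HP_\omega/g$ on $\omega^\perp$ and is symmetric; $a=P_\omega H\omega/g=P_\omega\nabla\log g$; and $d=\operatorname{tr}B=(\Delta S-\omega^TH\omega)/g$.

The formula for $a$ shows how to choose $\rho$: with $\rho=g^\kappa$ we get $R=\kappa\log g$, $R'/\kappa=P_\omega\nabla\log g=a$, and $Y=0$ exactly. We allow a correction, $\rho=g^\kappa e^{\sigma}$ with a small function $\sigma$. Then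
$$Y=\tfrac1\kappa P_\omega\nabla\sigma,\qquad X=\frac{\omega^TH\omega}g+\frac{\omega\cdot\nabla\sigma}\kappa-\frac{\Delta S-\omega^TH\omega}g=g^{-3}\big(2\nabla S^TH\nabla S-g^2\Delta S\big)+\tfrac1\kappa\,\omega\cdot\nabla\sigma. \tag{12}$$
For $\sigma=0$, the condition $X=0$ is the quasilinear equation $2\nabla S^TH\nabla S=g^2\Delta S$. Near $S=x_1$ it linearizes to $\partial_1^2f-\partial_2^2f-\partial_3^2f=0$, a wave equation with $x_1$ as time. There is no need to solve the nonlinear equation. We perturb $S=x_1$ by waves and expand.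

## 6. Waves around $S=x_1$

**Notation.** Write $x=(x_1,x')$, $x'=(x_2,x_3)$. The symbols $\nabla',\Delta',D'^2$ and the indices $a,b\in\{2,3\}$ (summed when repeated) refer to $x'$. From here on, subscripts on $f,\varphi,\chi$, and later on $h,k,l$, denote derivatives; in $h_a$ and the like, $a$ is an index, not the vector $(\omega\cdot\nabla)\omega$. Put $\square=\partial_1^2-\Delta'$.

**Definition.** A *trigonometric polynomial* is a finite real sum $\sum_Kc_Ke^{iK\cdot x}$ with $K\in\mathbb R^3$. Its *mean* $M[\cdot]$ is the coefficient of $K=0$.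

For example $M[\cos^2(K\cdot x)]=\frac12$ and $M[\cos(K\cdot x)\cos(L\cdot x)]=0$ if $K\ne0$ and $L\ne\pm K$. The frequencies need not lie on a lattice. Means of derivatives vanish, so one may integrate by parts under $M$.

**Test field.** Let $\varphi,\chi$ be trigonometric polynomials in $x$ with $\square\varphi=0$, and $\tau$ one in $x'$ alone. Put
$$S=x_1+f,\quad f=\varepsilon\varphi+\varepsilon^2\chi,\quad g=|\nabla S|,\quad\omega=\nabla S/g,\quad\rho=g^\kappa e^{\varepsilon^2\tau}.$$

**Step 3: expansions in $\varepsilon$ are legitimate.** We want uniform remainders and coefficients with computable means. We have $g^2=1+\varepsilon P$ with $P$ a polynomial in $\varepsilon$ and first derivatives of $\varphi,\chi$. So $\omega,\rho,Z,X,Y,q$ and their $x$-derivatives are of the form $\Phi(\varepsilon,\mathcal J(x))$, where $\mathcal J$ is a finite vector of derivatives of $\varphi,\chi,\tau$ (including the functions themselves), which stays in a compact set. The function $\Phi$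 is composed of polynomials, powers $(1+\varepsilon P)^s$ and $e^{\varepsilon^2\tau}$, hence is smooth for small $|\varepsilon|$. By Taylor's theorem in $\varepsilon$ all these quantities have expansions with remainders uniform in $x$, and the coefficients are polynomials in $\mathcal J$, that is, trigonometric polynomials. Since $\partial_x$ commutes with taking Taylor coefficients,
$$\text{every Taylor coefficient of }\operatorname{div}Z\text{ and of }\operatorname{div}(\rho^2Z)\text{ has mean }0, \tag{13}$$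
being the divergence of a field of trigonometric polynomials.

**Step 4: $X$ and $Y$.** Apply (12) with $\sigma=\varepsilon^2\tau$. Since $\omega=e_1+O(\varepsilon)$ and $\partial_1\tau=0$,
$$|Y|^2=\varepsilon^4\kappa^{-2}|\nabla'\tau|^2+O(\varepsilon^5),\qquad\omega\cdot\nabla\tau=O(\varepsilon).$$
With $\nabla S=(1+f_1,f_2,f_3)$, up to terms of degree at least $3$ in $f$ we have $\nabla S^TH\nabla S=f_{11}+2f_1f_{11}+2f_{1a}f_a$ and $g^2\Delta S=(1+2f_1)(f_{11}+\Delta'f)$. Hence, up to such terms,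
$$2\nabla S^TH\nabla S-g^2\Delta S=f_{11}-\Delta'f+2f_1f_{11}-2f_1\Delta'f+4f_{1a}f_a=\square f+2f_1\square f+2\partial_1|\nabla'f|^2 .$$
As $\square\varphi=0$, the order $\varepsilon$ vanishes, and since $g^{-3}=1+O(\varepsilon)$,
$$X=\varepsilon^2\big(\square\chi+2\partial_1|\nabla'\varphi|^2\big)+O(\varepsilon^3). \tag{14}$$
So the positive terms $(1+\gamma)X^2$ and $|Y|^2$ in (11) first appear at order $\varepsilon^4$. We must compute the mean of $\rho^2\operatorname{div}Z$ up to the same order.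

## 7. The mean of $\rho^2\operatorname{div}Z$

**Step 5: expansion of $\operatorname{div}Z$.** Let $T=(\operatorname{tr}H)H-H^2$, $2\sigma_2=(\operatorname{tr}H)^2-|H|^2$ and $h=\omega^TH\omega$. We have $\operatorname{tr}(P_\omega HP_\omega)=\operatorname{tr}H-h$ and $|P_\omega HP_\omega|^2=\operatorname{tr}(P_\omega HP_\omega H)=|H|^2-2|H\omega|^2+h^2$. Since $B$ is symmetric, (10) gives
$$\operatorname{div}Z=(\operatorname{tr}B)^2-|B|^2=g^{-2}\big[(\operatorname{tr}H)^2-|H|^2-2h\operatorname{tr}H+2|H\omega|^2\big]=g^{-2}\,2\sigma_2-2g^{-4}\,\nabla S^TT\nabla S .$$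
For functions $h,k$ put
$$N(h,k)=\Delta'h\,\Delta'k-D'^2h:D'^2k,\qquad\Gamma_{ab}(h)=\Delta'h\,\delta_{ab}-h_{ab}.$$
Then $\Gamma_{ab}$ is symmetric in $a,b$, $\partial_b\Gamma_{ab}(h)=\partial_a\Delta'h-h_{abb}=0$, and $\Gamma_{ab}(h)k_{ab}=N(h,k)$. Since $H=D^2f$,
$$T_{11}=f_{11}\Delta'f-|\nabla'f_1|^2,\qquad T_{1a}=\Delta'f\,f_{1a}-f_{1b}f_{ab}=\Gamma_{ab}(f)f_{1b},\qquad2\sigma_2=2T_{11}+N(f,f).$$
Now $g^2=1+2f_1+|\nabla f|^2$, so $g^{-2}=1-2f_1+\cdots$ and $g^{-4}=1-4f_1+\cdots$; and $\nabla S^TT\nabla S=T_{11}(1+2f_1)+2T_{1a}f_a+\cdots$. The part of $\operatorname{div}Z$ of degree $2$ in $f$ is $2\sigma_2-2T_{11}=N(f,f)$. The part of degree $3$ is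
$$-4f_1\sigma_2+8f_1T_{11}-4(T_{11}f_1+T_{1a}f_a)=-2f_1(2\sigma_2-2T_{11})-4T_{1a}f_a=-2f_1N(f,f)-4T_{1a}f_a .$$
With $f=\varepsilon\varphi+\varepsilon^2\chi$ and the abbreviations $N=N(\varphi,\varphi)$, $\Gamma=\Gamma(\varphi)$,
$$\operatorname{div}Z=\varepsilon^2N+\varepsilon^3\delta_3+\varepsilon^4\delta_4+O(\varepsilon^5),\qquad\delta_3=2N(\varphi,\chi)-2\varphi_1N-4\Gamma_{ab}\varphi_{1b}\varphi_a, \tag{15}$$
and $M[N]=M[\delta_3]=M[\delta_4]=0$ by (13). We shall not need $\delta_4$ explicitly.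

**Step 6: expansion of $\rho^2$.** From $\log g^2=2f_1+f_1^2+|\nabla'f|^2-\frac12(2f_1)^2+O(|\nabla f|^3)=2f_1-f_1^2+|\nabla'f|^2+O(|\nabla f|^3)$ and $\rho^2=\exp(\kappa\log g^2+2\varepsilon^2\tau)$,
$$\rho^2=1+2\kappa\varepsilon\varphi_1+\varepsilon^2\big[\kappa(2\chi_1-\varphi_1^2+|\nabla'\varphi|^2)+2\tau+2\kappa^2\varphi_1^2\big]+O(\varepsilon^3). \tag{16}$$

**Step 7: a symmetric trilinear form.** This kills most terms of the product. Let $t(h,k,l)=M[h\,N(k,l)]$. It is symmetric in $(k,l)$. Integrating by parts with $\partial_b\Gamma_{ab}(l)=0$,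
$$t(h,k,l)=M[h\,\Gamma_{ab}(l)k_{ab}]=-M[h_bk_a\Gamma_{ab}(l)],$$
which is symmetric in $(h,k)$. So $t$ is fully symmetric. Consequently $0=M[\partial_1(h\,N(h,h))]=t(h_1,h,h)+2t(h,h_1,h)=3t(h_1,h,h)$ for all $h$. Taking $h=\varphi+s\chi$ and the coefficient of $s$,
$$t(\varphi_1,\varphi,\varphi)=0,\qquad t(\chi_1,\varphi,\varphi)+2t(\varphi_1,\varphi,\chi)=0. \tag{17}$$

**Step 8: the coefficients of $M[\rho^2\operatorname{div}Z]$.** Multiply (15) and (16).

* Order $\varepsilon^2$: $M[N]=0$.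
* Order $\varepsilon^3$: $M[\delta_3]+2\kappa\,M[\varphi_1N]=2\kappa\,t(\varphi_1,\varphi,\varphi)=0$.
* Order $\varepsilon^4$: $M[\delta_4]+2\kappa M[\varphi_1\delta_3]$ plus the mean of the bracket in (16) times $N$.

In the order $\varepsilon^4$, $M[\delta_4]=0$, and the terms with $\chi$ are $4\kappa\,t(\varphi_1,\varphi,\chi)+2\kappa\,t(\chi_1,\varphi,\varphi)=0$ by (17). For the rest of $2\kappa M[\varphi_1\delta_3]$ we compute
$$M[\varphi_1\varphi_a\Gamma_{ab}\varphi_{1b}]=\tfrac12M[\varphi_a\Gamma_{ab}\,\partial_b(\varphi_1^2)]=-\tfrac12M[\varphi_1^2\,\varphi_{ab}\Gamma_{ab}]=-\tfrac12M[\varphi_1^2N].$$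
So $2\kappa M[\varphi_1(-2\varphi_1N-4\Gamma_{ab}\varphi_{1b}\varphi_a)]=-4\kappa M[\varphi_1^2N]+4\kappa M[\varphi_1^2N]=0$. What remains is the $\varepsilon^4$-coefficient
$$J_4=\kappa M\big[(|\nabla'\varphi|^2-\varphi_1^2)N\big]+2\kappa^2M[\varphi_1^2N]+2M[\tau N]. \tag{18}$$

**Step 9: the mean of $q$.** By (11), (13), (14) and (18), $q=\sum_{j=0}^4\varepsilon^jq_j+O(\varepsilon^5)$ uniformly in $x$, with trigonometric polynomials $q_j$, $M[q_j]=0$ for $j\le3$, and
$$M[q_4]=(1+\gamma)M\big[(\square\chi+2\partial_1|\nabla'\varphi|^2)^2\big]+\kappa^{-2}M[|\nabla'\tau|^2]-\big(1-\tfrac1\kappa\big)J_4. \tag{19}$$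
The structure is now visible. The function $\tau$ enters as a positive quadratic term plus a linear term $-2(1-\frac1\kappa)M[\tau N]$. So $\tau$ yields a gain as soon as $N$ has a nonconstant part independent of $x_1$. The function $\chi$ is there to reduce the first term. A single wave $\varphi=\cos(k\cdot x)$ gives $N=0$, hence $J_4=0$ and $M[q_4]\ge0$: waves must interact.

## 8. Many waves: linear cost, quadratic gain

**Step 10: the waves.** Let $\mu$ be an integer with
$$\mu>\frac{64}{3(\kappa^2-1)},$$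
and $m=2\mu$. Choose distinct angles $\theta_1,\dots,\theta_\mu\in(0,\frac\pi{12})$ and $\theta_{\mu+1},\dots,\theta_m\in(\frac{5\pi}{12},\frac\pi2)$. Put $\xi_i=(\cos\theta_i,\sin\theta_i)$, $k_i=(1,\xi_i)\in\mathbb R^3$, $c_{ij}=\xi_i\cdot\xi_j$, $s_{ij}=1-c_{ij}^2$, and
$$\varphi=\sum_{i=1}^m\cos(k_i\cdot x).$$
Since $|\xi_i|=1$, $\square\varphi=0$.

**Step 11: resonances.** We need to know which sums and differences of the $k_i$ coincide. Two unit vectors in the plane with a given nonzero sum $\sigma$ are determined up to order: each lies on the unit circles centered at $0$ and at $\sigma$, which have at most two common points, exchanged by $\xi\mapsto\sigma-\xi$. All $\xi_i$ lie in the open first quadrant, so $\xi_i+\xi_j\ne0$ always. Therefore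
$$k_i+k_j=k_r+k_l\ \Longrightarrow\ \{i,j\}=\{r,l\}\text{ as multisets}.$$
If $i\ne j$ and $k_i-k_j=k_r-k_l$, then $k_i+k_l=k_r+k_j$, so $\{i,l\}=\{r,j\}$, and $i\ne j$ forces $(i,j)=(r,l)$. Finally, sums $k_i+k_j$ have first component $2$ and differences have first component $0$, so a sum is never $\pm$ a difference, nor minus a sum.

**Step 12: the terms of $J_4$ quartic in $\varphi$ vanish.** From $\varphi_{ab}=-\sum_i\xi_{i,a}\xi_{i,b}\cos(k_i\cdot x)$ and $\Delta'\varphi=-\varphi$,
$$N=\sum_{r,l}s_{rl}\cos(k_r\cdot x)\cos(k_l\cdot x)=\tfrac12\sum_{r,l}s_{rl}\big[\cos((k_r-k_l)\cdot x)+\cos((k_r+k_l)\cdot x)\big],\qquad s_{rr}=0.$$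
Both $\varphi_1^2$ and $|\nabla'\varphi|^2$ have the form
$$\sum_{i,j}w_{ij}\sin(k_i\cdot x)\sin(k_j\cdot x)=\tfrac12\sum_{i,j}w_{ij}\big[\cos((k_i-k_j)\cdot x)-\cos((k_i+k_j)\cdot x)\big],$$
with $w_{ij}=1$ and $w_{ij}=c_{ij}$ respectively. Only $r\ne l$ matters in $N$. For $r\ne l$,
$$M[\cos((k_i-k_j)\cdot x)\cos((k_r-k_l)\cdot x)]=M[\cos((k_i+k_j)\cdot x)\cos((k_r+k_l)\cdot x)],$$
since by Step 11 both are $\frac12$ if $\{i,j\}=\{r,l\}$ and $0$ otherwise (for $i=j$ both are $0$). Products of a sum mode and a difference mode have mean $0$. Because of the opposite signs in the two formulas, everything cancels: $M[\varphi_1^2N]=M[|\nabla'\varphi|^2N]=0$. So $J_4=2M[\tau N]$.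

This also shows that $\tau=0$ would fail for these waves: then $J_4=0$ and $M[q_4]\ge0$ by (19).

**Step 13: choice of $\chi$.** In $|\nabla'\varphi|^2$ the difference modes do not depend on $x_1$, and $\partial_1$ of $-\cos((k_i+k_j)\cdot x)$ is $2\sin((k_i+k_j)\cdot x)$. Hence
$$2\partial_1|\nabla'\varphi|^2=2\sum_{i,j}c_{ij}\sin((k_i+k_j)\cdot x).$$
Since $|\xi_i+\xi_j|^2-4=-2(1-c_{ij})$, we have $\square\sin((k_i+k_j)\cdot x)=-2(1-c_{ij})\sin((k_i+k_j)\cdot x)$. For $i\ne j$ this is nonzero, so these modes can be removed. Taking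
$$\chi=\sum_{i\ne j}\frac{c_{ij}}{1-c_{ij}}\sin((k_i+k_j)\cdot x)\quad\text{gives}\quad\square\chi+2\partial_1|\nabla'\varphi|^2=2\sum_i\sin(2k_i\cdot x).$$
The modes $2k_i$ are themselves solutions of the wave equation, and no $\chi$ cancels them. Their mean square is $4\cdot m\cdot\frac12=2m$, which is only linear in the number of waves.

**Step 14: choice of $\tau$.** Let
$$\tau=\sum_{i<j}t_{ij}\cos((\xi_i-\xi_j)\cdot x'),\qquad t_{ij}=\frac{\kappa(\kappa-1)s_{ij}}{2(1-c_{ij})}.$$
Here $(\xi_i-\xi_j)\cdot x'=(k_i-k_j)\cdot x$. The coefficient of this mode ($i<j$) in $N$ is $\frac12(s_{ij}+s_{ji})=s_{ij}$, and different pairs give different modes by Step 11. So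
$$2M[\tau N]=\sum_{i<j}t_{ij}s_{ij},\qquad M[|\nabla'\tau|^2]=\tfrac12\sum_{i<j}t_{ij}^2|\xi_i-\xi_j|^2=\sum_{i<j}t_{ij}^2(1-c_{ij}).$$
For each pair, (19) contains $\kappa^{-2}(1-c_{ij})t_{ij}^2-(1-\frac1\kappa)s_{ij}t_{ij}$. Our $t_{ij}$ is the minimizer, and the minimum is
$$-\frac{(1-\frac1\kappa)^2\kappa^2s_{ij}^2}{4(1-c_{ij})}=-\frac{(\kappa-1)^2}4\,s_{ij}(1+c_{ij}),$$
as $s_{ij}=(1-c_{ij})(1+c_{ij})$. With $(\kappa-1)^2=(1+\gamma)(\kappa^2-1)$, from (2),
$$M[q_4]=(1+\gamma)\Big\{2m-\frac{\kappa^2-1}4\sum_{i<j}s_{ij}(1+c_{ij})\Big\}. \tag{20}$$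

**Step 15: the sign.** All terms $s_{ij}(1+c_{ij})$ are positive. For $i\le\mu<j$ the angle between $\xi_i$ and $\xi_j$ lies in $(\frac\pi3,\frac\pi2)$, so $0<c_{ij}<\frac12$ and $s_{ij}(1+c_{ij})\ge\frac34$. There are $\mu^2$ such pairs, so the brace in (20) is at most
$$4\mu-\frac{3(\kappa^2-1)}{16}\mu^2<0$$
by the choice of $\mu$. Hence $M[q_4]<0$.

Formula (20) shows why many waves are used. Its derivation used only that the angles are distinct and in $(0,\frac\pi2)$, so it holds for any number $m$ of such waves. For $m=2$ the brace is $4-\frac{\kappa^2-1}4(1-c)(1+c)^2$ with $c=c_{12}\in(0,1)$. The maximum of $(1-c)(1+c)^2$ there is at $c=\frac13$ and equals $\frac{32}{27}$. So two waves give a negative value only if $\kappa^2-1>\frac{27}2$. For $\nu=0$, where $\kappa^2-1=8$, two waves do not suffice in this construction. The choice of Step 10 uses $\mu=3$, that is, six waves. As $\kappa\to\pm1$ the required $\mu$ tends to infinity.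

## 9. Cutoff, and exponents below $p_c$

**Step 16: compact support.** So far $\rho\omega$ is defined on all of $\mathbb R^3$ and does not decay. Fix $0\le\eta\in C_0^\infty(\mathbb R^3)$, $\eta\not\equiv0$, and put $\zeta_R(x)=\eta(x/R)^{p_c}$ and $v=\zeta_R\,\rho\,\omega$ (now $R$ is a length). By (3), $q$ is quadratic in $(\rho,\nabla\rho)$ with coefficients bounded in terms of $\omega,\nabla\omega$. Also $\nabla(\zeta_R\rho)=\zeta_R\nabla\rho+\rho\nabla\zeta_R$. For fixed small $\varepsilon$ the functions $\rho,\nabla\rho,\nabla\omega$ are bounded on $\mathbb R^3$, so on $\{\zeta_R\ne0\}$ and for $R\ge1$,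
$$q_{\alpha_c}(v)=\zeta_R^2q+O\big(\zeta_R|\nabla\zeta_R|+|\nabla\zeta_R|^2\big)=\zeta_R^2q+O(R^{-1}),$$
where $q_\alpha(v)$ denotes the integrand of Lemma 1. The support has volume $O(R^3)$, so the error contributes $O(R^{-1})$ to $R^{-3}\int q_{\alpha_c}(v)\,dx$. The main term is
$$R^{-3}\int\zeta_R^2\,q\,dx=\int\eta^{2p_c}(y)\,q(Ry)\,dy .$$
For $K\ne0$, $\int\eta^{2p_c}(y)e^{iRK\cdot y}dy\to0$ as $R\to\infty$ by the Riemann–Lebesgue lemma, so each $q_j$ contributes only its mean in the limit. Since $M[q_j]=0$ for $j\le3$,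
$$\limsup_{R\to\infty}R^{-3}\int_{\{v\ne0\}}q_{\alpha_c}(v)\,dx\le\big(\varepsilon^4M[q_4]+C|\varepsilon|^5\big)\int\eta^{2p_c}\,dy,$$
with $C$ independent of $\varepsilon$, because the remainder in Step 9 is uniform. Fix $\varepsilon\ne0$ small and then $R$ large so that $\int_{\{v\ne0\}}q_{\alpha_c}(v)\,dx<0$.

**Step 17: an interval of exponents.** For this fixed $v$, $\int_{\{v\ne0\}}q_\alpha(v)\,dx$ is an affine, hence continuous, function of $\alpha^2$. So there is $p_*\in[2,p_c)$ such that it is negative for all $p\in(p_*,p_c]$. All choices ($\varphi,\chi,\tau,\eta,\varepsilon,R$) depend on $\nu$ only, so $p_*=p_*(\nu)$.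

**Step 18: back to $u$.** For $p\in(p_*,p_c]$ let
$$u=\eta(\cdot/R)^{2p_c/p}\,\rho^{2/p}\,\omega .$$
Since $2p_c/p\ge2$, $u\in(C_0^1(\mathbb R^3))^3$. Where $\eta(\cdot/R)\ne0$ we have $|u|^{(p-2)/2}u=|u|^{p/2}\omega=\eta(\cdot/R)^{p_c}\rho\,\omega=v$, and both sides vanish elsewhere. By Lemma 1, $\mathscr L(u,|u|^{p-2}u)=-\int_{\{v\ne0\}}q_\alpha(v)\,dx>0$.

**Step 19: all dimensions and domains.** Lemma 6(b), applied $n-3$ times, gives such a field in $\mathbb R^n$ for every $n\ge3$. By Lemma 6(a), $E$ is not $L^p$-dissipative in any domain $\Omega\subset\mathbb R^n$, and by symmetry of $\mathscr L$ it is not $L^{p'}$-dissipative either. Since $\alpha^2\le\alpha_c^2$, condition $(*)$ holds for all these exponents. This proves Theorem 4. $\square$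

**Remark.** If $E$ is $L^p$-dissipative in some domain $\Omega\subset\mathbb R^n$, then it is so in any ball contained in $\Omega$, because test fields in the ball are test fields in $\Omega$. A ball is bounded with $C^2$ boundary, so $(*)$ holds by fact 2 of Section 2. For $n\ge3$, Theorem 4 then gives more: $\alpha^2\le(1-2/p_*)^2<\alpha_c^2$. So for $n\ge3$ and every admissible $\nu$, condition $(*)$ is necessary but not sufficient.
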